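\title{A renorming of $\ell_1$ whose higher order spreading models never stabilize}

\begin{abstract}
For every countable ordinal $\xi\ge1$ the $\xi$-spreading models of a Banach space $X$ form a set $\mathcal{SM}_\xi(X)$, and these sets increase with $\xi$. We show that for a separable space the hierarchy need not stabilize: there is an equivalent norm on $\ell_1$, as close to the usual one as we wish and with a $1$-unconditional basis, for which $\mathcal{SM}_\zeta(X)\subsetneq\mathcal{SM}_\xi(X)$ for all $1\le\zeta<\xi<\omega_1$. Sequences are identified isometrically. The norm subtracts from the $\ell_1$-norm the cost of a fractional vertex cover of a graph whose vertices are finite traces of regular thin families, whose edges are plegma pairs, and whose edge weights encode the family.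
\end{abstract}

\section{The question and the result}\label{sec:intro}

A spreading model describes a Banach space as seen along a sequence $(x_n)$ when only vectors far out in the sequence are examined: it is the limit of the expressions $\|a_1x_{n_1}+\dots+a_kx_{n_k}\|$ as $n_1<\dots<n_k$ tend to infinity. One may index the vectors by finite subsets of $\mathbb N$ instead of integers. The complexity of the index family is measured by a countable ordinal, and this gives a transfinite hierarchy of spreading models. We show that the hierarchy can grow strictly through all countable ordinals inside one separable space.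

\subsection{Regular thin families and plegma tuples}

Throughout, $\mathbb N=\{1,2,\dots\}$ and scalars are real. We write $[M]^\infty$ for the infinite subsets of $M\subseteq\mathbb N$, and $[\mathbb N]^k$, $[\mathbb N]^{\le k}$ for the subsets of $\mathbb N$ with exactly, respectively at most, $k$ elements. The $l$-th element of $M\in[\mathbb N]^\infty$ in increasing order is $M(l)$, the $k$-th element of a finite set $s$ is $s(k)$, and $t\sqsubseteq s$ means that $t$ is an initial segment of $s$. Subsets of $\mathbb N$ are points of the Cantor space $2^{\mathbb N}$; thus $s_i\to s$ means that for every $n$ we have $s_i\cap[1,n]=s\cap[1,n]$ for all large $i$.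

A family $\mathcal R$ of finite subsets of $\mathbb N$ is \emph{regular} if it is hereditary (closed under subsets), compact in $2^{\mathbb N}$, and \emph{spreading}: if $\{n_1<\dots<n_k\}\in\mathcal R$ and $m_1<\dots<m_k$ with $n_i\le m_i$ for all $i$, then the \emph{spread} $\{m_1,\dots,m_k\}$ is in $\mathcal R$. A family $\mathcal F$ is \emph{thin} if no element of $\mathcal F$ is a proper initial segment of another, and it is a \emph{regular thin family} if it is thin and
\[
\widehat{\mathcal F}=\{t:\ t\sqsubseteq s\text{ for some }s\in\mathcal F\}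
\]
is regular. For $M\in[\mathbb N]^\infty$ put $\mathcal F\upharpoonright M=\{s\in\mathcal F:s\subseteq M\}$.

For a compact set $K$ let $K'$ be the set of its non-isolated points, and put $K^{(0)}=K$, $K^{(\eta+1)}=(K^{(\eta)})'$, and $K^{(\eta)}=\bigcap_{\delta<\eta}K^{(\delta)}$ for limit $\eta$. The Cantor--Bendixson index of $K$ is the least $\eta$ with $K^{(\eta)}=\emptyset$. The \emph{order} $o(\mathcal F)$ of a regular thin family is the countable ordinal $\xi$ such that the index of $\widehat{\mathcal F}$ is $\xi+1$. For example $o([\mathbb N]^k)=k$, since each derivative of $[\mathbb N]^{\le k}$ removes the sets of largest size. All regular thin families in this paper have order at least $1$. Such a family does not contain $\emptyset$, because a thin family containing $\emptyset$ equals $\{\emptyset\}$ and has order $0$.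

An $l$-tuple $(s_j)_{j=1}^l$ of nonempty finite subsets of $\mathbb N$ is a \emph{plegma} if
\begin{enumerate}
\item[(i)] $s_i(k)<s_j(k)$ for all $i<j$ and all $k\le\min\{|s_i|,|s_j|\}$;
\item[(ii)] $s_i(k)<s_j(k+1)$ for all $i,j\in\{1,\dots,l\}$ and all $k\le\min\{|s_i|,|s_j|\}-1$.
\end{enumerate}
For singletons this says $n_1<\dots<n_l$. For two-element sets $s_j=\{n_j<m_j\}$ it says $n_1<\dots<n_l<m_1<\dots<m_l$: the sets are interlaced, not successive. Both conditions involve two sets at a time, so a tuple is a plegma exactly when every pair $(s_i,s_j)$, $i<j$, is.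

\subsection{Spreading models of order $\xi$}

Let $X$ be a Banach space, $A\subseteq X$, and $\mathcal F$ a regular thin family. An \emph{$\mathcal F$-sequence} in $A$ is an indexed family $(x_s)_{s\in\mathcal F}$ with $x_s\in A$. Let $(e_n)$ be a sequence in a seminormed space $(E,\|\cdot\|_*)$ and $M\in[\mathbb N]^\infty$. We say that $(x_s)_{s\in\mathcal F\upharpoonright M}$ \emph{generates $(e_n)$ as an $\mathcal F$-spreading model} if there is a null sequence $(\delta_l)$ of positive reals such that
\[
\Big|\Big\|\sum_{j=1}^ka_jx_{s_j}\Big\|-\Big\|\sum_{j=1}^ka_je_j\Big\|_*\Big|\le\delta_l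
\]
for all $l\in\mathbb N$, all $1\le k\le l$, every plegma $k$-tuple $(s_j)_{j=1}^k$ in $\mathcal F\upharpoonright M$ with $s_1(1)\ge M(l)$, and all $a_1,\dots,a_k\in[-1,1]$. The sequence $(e_n)$ is an \emph{$\mathcal F$-spreading model of $A$} if some $\mathcal F$-sequence in $A$ and some $M$ have this property. For $1\le\xi<\omega_1$ it is a \emph{$\xi$-spreading model of $A$} if it is an $\mathcal F$-spreading model of $A$ for some regular thin $\mathcal F$ with $o(\mathcal F)=\xi$, and $\mathcal{SM}_\xi(A)$ is the set of these. Two sequences are identified when they give the same seminorm $\|\sum_ia_ie_i\|_*$ to every finitely supported scalar sequence $(a_i)$.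

Two facts are known: the notion does not depend on the choice of $\mathcal F$ of order $\xi$, and
\begin{equation}\label{eq:incl}
\mathcal{SM}_\zeta(A)\subseteq\mathcal{SM}_\xi(A)\qquad(1\le\zeta<\xi<\omega_1).
\end{equation}
The first is not needed below. The simplest case of \eqref{eq:incl} is visible directly. The family $[\mathbb N]^1$ gives the notion described in the first paragraph, and if $(x_{\{n\}})$ generates $(e_n)$, then so does the $[\mathbb N]^2$-sequence $x_{\{n<m\}}=x_{\{n\}}$, because the first elements of a plegma tuple increase.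

\subsection{The question}

The following question is posed in \cite{AKT}.

\medskip
\noindent\textbf{Question.} \emph{Does there exist, for every separable Banach space $X$, an ordinal $1\le\xi<\omega_1$ such that $\mathcal{SM}_\zeta(X)=\mathcal{SM}_\xi(X)$ for every $\zeta$ with $\xi<\zeta<\omega_1$?}
\medskip

There are reasons to guess yes. Without separability there is room to build a separate piece of the space for each order, while a separable space has to serve $\aleph_1$ orders with a countable dense set of vectors. Moreover, a seminorm on finitely supported sequences is determined by its values on rational ones, so the sets $\mathcal{SM}_\xi(X)$ lie in a separable metrizable space, that of such seminorms with pointwise convergence. An increasing $\omega_1$-chain of \emph{closed} subsets of such a space is eventually constant, since a countable dense subset of the union lies in one member of the chain. The answer is nevertheless negative.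

\begin{theorem}\label{thm:main}
For every $\gamma\in(0,1]$ there are a countable set $D$ and a norm $\|\cdot\|$ on $\ell_1(D)$ with $(1-\frac\gamma2)\|x\|_1\le\|x\|\le\|x\|_1$, for which the unit vector basis $(\mathbf e_d)_{d\in D}$ is $1$-unconditional, such that $X=(\ell_1(D),\|\cdot\|)$ has the following property: for every $1\le\xi<\omega_1$ there is a sequence $e^{(\xi)}$ with
\[
e^{(\xi)}\in\mathcal{SM}_\xi(\{\mathbf e_d:d\in D\})\qquad\text{and}\qquad e^{(\xi)}\notin\mathcal{SM}_\zeta(X)\ \text{ for all }1\le\zeta<\xi .
\]
Consequently $\mathcal{SM}_\zeta(A)\subsetneq\mathcal{SM}_\xi(A)$ whenever $\{\mathbf e_d:d\in D\}\subseteq A\subseteq X$ and $1\le\zeta<\xi<\omega_1$. In particular $\mathcal{SM}_{\xi+1}(X)\ne\mathcal{SM}_\xi(X)$ for every $\xi$.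
\end{theorem}

The theorem concerns the isometric identification of sequences made in the definition. The variant in which sequences are identified only up to equivalence is not addressed: the sequences $e^{(\xi)}$ built below are all equivalent to the unit vector basis of $\ell_1$.

Section~\ref{sec:cover} introduces the norms and works out order two against order one. Sections~\ref{sec:rank} and~\ref{sec:fusion} contain the combinatorial tools, Section~\ref{sec:space} constructs $X$ and the sequences, and Section~\ref{sec:lower} shows that lower orders do not generate them.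

\section{Cover norms, and order two against order one}\label{sec:cover}

Fix $\gamma\in(0,1]$. We want a norm on $\ell_1(V)$ in which two basis vectors add exactly as in $\ell_1$ unless they are joined by an edge of a given graph, in which case a prescribed amount is lost.

A \emph{weighted graph} $\Gamma$ consists of a countable set $V$, a set of \emph{edges} $e=(v\to v')$ with $v\neq v'$ in $V$, and weights $\alpha_e,\beta_e\in(0,\frac\gamma2]$. A \emph{cover} is a function $g:V\to[0,1]$ with
\begin{equation}\label{eq:cover}
\frac{g(v)}{\alpha_e}+\frac{g(v')}{\beta_e}\ge1\qquad\text{for every edge }e=(v\to v'),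
\end{equation}
and the \emph{cover norm} of $x\in\ell_1(V)$ is
\[
\|x\|_\Gamma=\sup_{g}\sum_{v\in V}(1-g(v))|x(v)|=\|x\|_1-\inf_g\sum_{v\in V}g(v)|x(v)|,
\]
with $g$ ranging over covers. An edge can be covered by paying $\alpha_e$ at its tail, or $\beta_e$ at its head, or a convex combination of the two.

\begin{lemma}\label{lem:cover}
Let $\Gamma$ be a weighted graph on $V$.
\begin{enumerate}
\item[(a)] Let $S_1,S_2\subseteq V$ be disjoint, $g_1,g_2$ covers, and $h:V\to[0,1]$ with $h\ge g_i$ on $S_i$ and $h\ge\frac\gamma2$ outside $S_1\cup S_2$. If $h$ satisfies \eqref{eq:cover} for the edges between $S_1$ and $S_2$, then $h$ is a cover.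
\item[(b)] $\|\cdot\|_\Gamma$ is a norm, $(1-\frac\gamma2)\|x\|_1\le\|x\|_\Gamma\le\|x\|_1$, $|x|\le|y|$ implies $\|x\|_\Gamma\le\|y\|_\Gamma$, and $\|\mathbf e_v\|_\Gamma=1$. The supremum is attained, at a cover that we call \emph{optimal} for $x$.
\item[(c)] If $x$ is supported in $S$, then $\|x\|_\Gamma$ is the cover norm of $x$ in the graph induced on $S$.
\item[(d)] If $v\to v'$, with weights $\alpha,\beta$, is the only edge inside $\{v,v'\}$, then $\|a\mathbf e_v+b\mathbf e_{v'}\|_\Gamma=a+b-\min\{a\alpha,b\beta\}$ for $a,b\ge0$.
\item[(e)] If $\Gamma'$ has the same vertices and edges, and $\alpha_e/\alpha'_e$, $\alpha'_e/\alpha_e$, $\beta_e/\beta'_e$, $\beta_e'/\beta_e$ are at most $1+\delta$ for all $e$, then $|\|x\|_\Gamma-\|x\|_{\Gamma'}|\le\delta\|x\|_1$.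
\item[(f)] If $x,y$ have disjoint supports, then $\|x+y\|_\Gamma\ge(1-\frac\gamma2)\|x\|_1+\|y\|_\Gamma$. If moreover no edge joins the two supports, then $\|x+y\|_\Gamma=\|x\|_\Gamma+\|y\|_\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since the weights are at most $\frac\gamma2$, \eqref{eq:cover} holds for an edge as soon as one endpoint has value at least $\frac\gamma2$. This settles the edges with an endpoint outside $S_1\cup S_2$. For an edge inside $S_i$ the left side of \eqref{eq:cover} for $h$ is at least that for $g_i$.

(b) Each cover gives a seminorm that is monotone in $|x|$ and at most $\|x\|_1$, and the constant $\frac\gamma2$ is a cover. The function equal to $0$ at $v$ and $1$ elsewhere is a cover because there are no loops, so $\|\mathbf e_v\|_\Gamma=1$. The covers form a closed subset of the compact space $[0,1]^V$, on which $g\mapsto\sum_v(1-g(v))|x(v)|$ is a uniform limit of continuous functions.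

(c) A cover of $\Gamma$ restricts to a cover of the induced graph, and a cover of the induced graph, extended by $1$, is a cover of $\Gamma$.

(d) By (c) we minimize $ag+bg'=a\alpha\cdot\frac g\alpha+b\beta\cdot\frac{g'}\beta\ge\min\{a\alpha,b\beta\}$ under \eqref{eq:cover}, and equality holds at $(g,g')=(\alpha,0)$ or $(0,\beta)$.

(e) Let $W,W'$ be the minima of $\sum_vg(v)|x(v)|$ over covers of $\Gamma,\Gamma'$. If $g$ is a cover of $\Gamma$, then $g'=\min\{(1+\delta)g,1\}$ is a cover of $\Gamma'$: either an endpoint of $e$ has $g'=1$, or $g'(v)/\alpha'_e\ge g(v)/\alpha_e$ and $g'(v')/\beta_e'\ge g(v')/\beta_e$. So $W'-W\le\delta W\le\delta\|x\|_1$, and the same holds with the roles exchanged.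

(f) Let $g_1,g_2$ be optimal for $x,y$. The function equal to $g_2$ on $\operatorname{supp}y$ and $\frac\gamma2$ elsewhere is a cover by (a), which gives the first inequality. If there are no edges between the supports, the function equal to $g_1$ on $\operatorname{supp}x$, $g_2$ on $\operatorname{supp}y$ and $1$ elsewhere is a cover by (a), so $\|x+y\|_\Gamma\ge\|x\|_\Gamma+\|y\|_\Gamma$.
\end{proof}

By (b), $(\mathbf e_v)$ is a $1$-unconditional basis: it is a basis for an equivalent norm, and changing signs of coefficients does not change $\|\cdot\|_\Gamma$. The spreading models will come from the graphs $T(\alpha,\beta)$ on $\mathbb N$ with an edge $i\to j$ of weights $(\alpha,\beta)$ for all $i<j$.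

\begin{example}\label{ex:toy}
Let $\gamma=1$ and $V=[\mathbb N]^2$, with an edge $t\to t'$ of weights $(\frac12,\frac12)$ whenever $(t,t')$ is a plegma, that is, $t(1)<t'(1)<t(2)<t'(2)$. A plegma $k$-tuple induces a copy of the graph induced by $T(\frac12,\frac12)$ on $\{1,\dots,k\}$. By Lemma~\ref{lem:cover}(c), $(\mathbf e_t)_{t\in[\mathbb N]^2}$ generates the unit vector basis $e$ of the cover norm of $T(\frac12,\frac12)$, with no error at all. So $e$ is a $2$-spreading model, and $\|e_1\|_*=1$, $\|e_1+e_2\|_*=\frac32$.

Now let $(x_n)$ be finitely supported vectors with $\min\{t(1):t\in\operatorname{supp}x_n\}\to\infty$, and let $J_n$ be the smallest interval containing every $t\in\operatorname{supp}x_n$. For fixed $n$ and large $n'$ the intervals $J_n,J_{n'}$ are disjoint. If $t\to t'$ and $t$ lies in an interval, then $t'(1)$ lies in the same interval. Hence no edge joins $\operatorname{supp}x_n$ and $\operatorname{supp}x_{n'}$, and $\|x_n+x_{n'}\|_\Gamma=\|x_n\|_\Gamma+\|x_{n'}\|_\Gamma$. If a subsequence of $(x_n)$ generated $e$, the right side would be close to $2$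 and the left side close to $\frac32$.

The assumption on first elements matters. For $x_n=\frac12(\mathbf e_{\{1,n\}}+\mathbf e_{\{2,n\}})$ and $2<n<n'$, the only edge among the four vertices involved is $\{1,n\}\to\{2,n'\}$, so $\|x_n\|_\Gamma=1$ and $\|x_n+x_{n'}\|_\Gamma=2-\frac14$.
\end{example}

The mechanism is a pigeonhole principle. An index of order one commands one interval, a vertex has two points, and two points of $t$ in one interval trap a point of $t'$. One order higher, a vector $x_{\{n,m\}}$ would be supported on triples inside $J_n\cup J_m$; two consecutive points $t(j),t(j+1)$ share an interval, and $t'(j)$ lies between them. Four things are needed to turn this into Theorem~\ref{thm:main}.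
\begin{enumerate}
\item For infinite orders, counting points is replaced by comparing ordinal ranks (Lemma~\ref{lem:pigeon}).
\item An arbitrary $\mathcal G$-sequence has to be brought into the form ``$x_s$ lives on the intervals $J_n$, $n\in s$'' (Lemma~\ref{lem:blocks}).
\item All orders have to live on a countable vertex set. There are uncountably many families but only countably many finite traces of them, and these will be the vertices.
\item The common graph then contains the families of low order as well, and these do produce edges. So the weights must depend on the family, in such a way that no mixture of vertices of other families, and no vertices with bounded first element, can imitate the loss of norm prescribed for $\mathcal F$ (Lemma~\ref{lem:twosided}).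
\end{enumerate}

\section{The rank of a regular family}\label{sec:rank}

An \emph{extension} of a finite set $t$ is a set $t\cup\{m\}$ with $m>\max t$, where $\max\emptyset=0$. A regular family $\mathcal R$ contains no infinite chain $t_1\sqsubset t_2\sqsubset\cdots$ of proper initial segments: the chain would converge to an infinite set, which would belong to $\mathcal R$ by compactness.

\begin{lemma}\label{lem:ext}
Let $\mathcal F$ be regular thin. If $t\in\mathcal F$, no extension of $t$ is in $\widehat{\mathcal F}$. If $t\in\widehat{\mathcal F}\setminus\mathcal F$, then $t\cup\{m\}\in\widehat{\mathcal F}$ for all large $m$.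
\end{lemma}

\begin{proof}
If $t\cup\{m\}\sqsubseteq s\in\mathcal F$, then $t$ is a proper initial segment of $s$, so $t\notin\mathcal F$ by thinness. If $t\in\widehat{\mathcal F}\setminus\mathcal F$, pick $s\in\mathcal F$ with $t\sqsubset s$. Then $t\cup\{s(|t|+1)\}\in\widehat{\mathcal F}$, and $t\cup\{m\}$ is a spread of it for $m\ge s(|t|+1)$.
\end{proof}

\begin{lemma}\label{lem:plegma}
Let $\mathcal F$ be regular thin.
\begin{enumerate}
\item[(a)] If $(t,t')$ is a plegma pair in $\mathcal F$, then $|t|\le|t'|$, $t(j)<t'(j)<t(j+1)$ for $j<|t|$, $t\cap t'=\emptyset$, and $\max t<\max t'$.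
\item[(b)] For all $L\in[\mathbb N]^\infty$ and $k,N\in\mathbb N$ there is a plegma $k$-tuple in $\mathcal F\upharpoonright L$ with $s_1(1)\ge N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $|t|>|t'|=k$. By (i), $t(j)<t'(j)$ for $j\le k$, so for large $m$ the extension $t'\cup\{m\}$ is a spread of $\{t(1),\dots,t(k+1)\}\in\widehat{\mathcal F}$. This contradicts Lemma~\ref{lem:ext}. With $|t|\le|t'|$, conditions (i) and (ii) read $t(1)<t'(1)<t(2)<\dots<t(|t|)<t'(|t|)$, and the remaining elements of $t'$ are larger still.

(b) Start with $s_1=\dots=s_k=\emptyset$. In each round go through $i=1,\dots,k$ and, if $s_i\notin\mathcal F$, add to $s_i$ an element of $L$ larger than $N$ and than everything chosen so far, keeping $s_i\in\widehat{\mathcal F}$ by Lemma~\ref{lem:ext}. As there are no infinite chains, each $s_i$ reaches $\mathcal F$ after finitely many rounds. The element $s_i(q)$ is chosen in round $q$, after $s_{i'}(q)$ for $i'<i$ and before all elements of round $q+1$; this is (i) and (ii).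
\end{proof}

The order is defined topologically, but we need to follow it along a set as the set grows. Since a nonempty regular family $\mathcal R$ has no infinite chains, we can define by recursion the \emph{rank}
\[
\rho_{\mathcal R}(t)=\sup\{\rho_{\mathcal R}(t\cup\{m\})+1:\ m>\max t,\ t\cup\{m\}\in\mathcal R\}\qquad(t\in\mathcal R),
\]
with $\sup\emptyset=0$. For $\mathcal R=[\mathbb N]^{\le k}$ it is $k-|t|$, the number of points still to come. By heredity, $t\sqsubset s\in\mathcal R$ implies $\rho_{\mathcal R}(t)>\rho_{\mathcal R}(s)$. For regular thin $\mathcal F$ put $\rho_{\mathcal F}=\rho_{\widehat{\mathcal F}}$; it vanishes on $\mathcal F$ by Lemma~\ref{lem:ext}.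

\begin{lemma}\label{lem:rank}
Let $\mathcal R$ be a nonempty regular family and $\rho=\rho_{\mathcal R}$.
\begin{enumerate}
\item[(a)] If $t\in\mathcal R$ and $t'$ is a spread of $t$, then $\rho(t)\le\rho(t')$.
\item[(b)] If $\rho(t)>\eta$, there is $m_0=m_0(t,\eta)>\max t$ such that $t\cup\{m\}\in\mathcal R$ and $\rho(t\cup\{m\})\ge\eta$ for all $m\ge m_0$.
\item[(c)] $\mathcal R^{(\eta)}=\{t\in\mathcal R:\rho(t)\ge\eta\}$ for all $\eta$. Hence $o(\mathcal F)=\rho_{\mathcal F}(\emptyset)$ for regular thin $\mathcal F$.
\end{enumerate}
\end{lemma}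

\begin{proof}
(a) We show by induction on $\eta$, for all such pairs at once, that $\rho(t)\ge\eta$ implies $\rho(t')\ge\eta$. For $\eta=0$ there is nothing to prove, and a limit $\eta$ follows from the smaller cases. If $\rho(t)\ge\delta+1$, some extension has $\rho(t\cup\{m\})\ge\delta$. For $m'\ge m$ with $m'>\max t'$, the set $t'\cup\{m'\}$ is a spread of $t\cup\{m\}$, so it is in $\mathcal R$ and has rank at least $\delta$. Thus $\rho(t')\ge\delta+1$.

(b) Some extension $t\cup\{m_0\}\in\mathcal R$ has $\rho(t\cup\{m_0\})+1>\eta$, and $t\cup\{m\}$ is a spread of it for $m\ge m_0$.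

(c) Induct on $\eta$; only the successor step needs an argument. If $t\in\mathcal R^{(\eta+1)}$, take $s_i\to t$ with $t\neq s_i\in\mathcal R^{(\eta)}$. Eventually $s_i\cap[1,\max t]=t$, so $t\sqsubset s_i$ and $\rho(t)>\rho(s_i)\ge\eta$. Conversely, if $\rho(t)\ge\eta+1$, then by (b) $t\cup\{m\}\in\mathcal R^{(\eta)}$ for all large $m$, and $t\cup\{m\}\to t$. Finally, $\rho$ is largest at $\emptyset$, so $\mathcal R^{(\eta)}\ne\emptyset$ exactly when $\eta\le\rho(\emptyset)$, and the index of $\mathcal R$ is $\rho(\emptyset)+1$.
\end{proof}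

\begin{lemma}\label{lem:exist}
For every $1\le\xi<\omega_1$ there is a regular thin family of order $\xi$.
\end{lemma}

\begin{proof}
For a family $\mathcal R$ write $\mathcal R[n]=\{s\in\mathcal R:s\subseteq[n,\infty)\}$; it is regular if $\mathcal R$ is. Let $\mathcal R_0=\{\emptyset\}$, $\mathcal R_{\xi+1}=\{\emptyset\}\cup\{\{n\}\cup s:n\in\mathbb N,\ s\in\mathcal R_\xi[n+1]\}$, and for limit $\xi$ fix $\xi_1\le\xi_2\le\cdots<\xi$ with supremum $\xi$ and let $\mathcal R_\xi=\bigcup_n\mathcal R_{\xi_n}[n]$. (Thus $\mathcal R_k=[\mathbb N]^{\le k}$, and with $\xi_n=n$ the nonempty members of $\mathcal R_\omega$ are the sets with $|s|\le\min s$.) We show by induction that $\mathcal R_\xi$ is regular with $\rho_{\mathcal R_\xi}(\emptyset)=\xi$.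

\emph{Regularity.} At limits, a union of hereditary spreading families is hereditary and spreading. At successors, a spread of $\{n\}\cup s$ is $\{n'\}\cup s'$ with $s'$ a spread of $s$; and a nonempty subset $r$ of $\{n\}\cup s$ is $\{\min r\}\cup(r\setminus\{\min r\})$ with $r\setminus\{\min r\}\subseteq s$, hence in $\mathcal R_\xi$. For compactness take a sequence of nonempty members. If the minima are unbounded, a subsequence converges to $\emptyset$. Otherwise pass to a subsequence with constant minimum $n$. At successors its members are $\{n\}\cup s_i$ with $s_i$ in the compact set $\mathcal R_\xi[n+1]$; at limits they lie in the compact set $\bigcup_{j\le n}\mathcal R_{\xi_j}[j]\subseteq\mathcal R_\xi$.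

\emph{Rank.} First, $\rho_{\mathcal R[n]}(\emptyset)=\rho_{\mathcal R}(\emptyset)$ for regular $\mathcal R\neq\emptyset$. For $\mathcal R=\{\emptyset\}$ both are $0$. Otherwise, a nonempty $t\in\mathcal R[n]$ has the same end-extensions in both families, hence the same rank, and $\rho_{\mathcal R}(\{m\})$ is defined for all large $m$ and nondecreasing in $m$ by Lemma~\ref{lem:rank}(a), so the supremum defining $\rho_{\mathcal R}(\emptyset)$ may be taken over $m\ge n$.

At successors, $s\mapsto\{n\}\cup s$ maps $\mathcal R_\xi[n+1]$ onto the members of $\mathcal R_{\xi+1}$ with minimum $n$ and respects extensions. So every $\{n\}$ has rank $\xi$, and $\emptyset$ has rank $\xi+1$.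

At limits, $\mathcal R_{\xi_n}[n]\subseteq\mathcal R_\xi$ gives $\rho_{\mathcal R_\xi}(\emptyset)\ge\xi_n$ for all $n$, since derivatives are monotone under inclusion. For the reverse inequality we claim that every $t\in\mathcal R_\xi$ with $\min t=n$ satisfies $\rho_{\mathcal R_\xi}(t)\le\max\{\rho_{\mathcal R_{\xi_j}}(t):j\le n,\ t\in\mathcal R_{\xi_j}\}$; the set on the right is nonempty by the definition of $\mathcal R_\xi$. By induction on the rank, each extension $t\cup\{m\}\in\mathcal R_\xi$ lies in some $\mathcal R_{\xi_j}$, $j\le n$, with $\rho_{\mathcal R_\xi}(t\cup\{m\})\le\rho_{\mathcal R_{\xi_j}}(t\cup\{m\})<\rho_{\mathcal R_{\xi_j}}(t)$, and the claim for $t$ follows by taking the supremum over $m$. For $t=\{n\}$ we get $\rho_{\mathcal R_\xi}(\{n\})<\xi_n$, so $\rho_{\mathcal R_\xi}(\emptyset)\le\xi$.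

Let $\mathcal F_\xi$ be the set of $\sqsubseteq$-maximal elements of $\mathcal R_\xi$. It is thin, and $\widehat{\mathcal F_\xi}=\mathcal R_\xi$ by heredity and the absence of infinite chains. So $o(\mathcal F_\xi)=\xi$.
\end{proof}

Call $(J_n)_{n\in L}$ a family of \emph{successive intervals} if the $J_n\subseteq\mathbb N$ are nonempty finite intervals with $\max J_n<\min J_{n'}$ for $n<n'$ in $L$. Then $\min J_n\to\infty$. For $s\subseteq L$ put $J[s]=\bigcup_{n\in s}J_n$; disjoint sets $s,s'$ have disjoint $J[s],J[s']$. The next lemma is the transfinite pigeonhole principle, and the only place in the paper where two orders are compared. It fails for $\mathcal G=\mathcal F$, as $J_n=\{n\}$ and $t=s$ show.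

\begin{lemma}\label{lem:pigeon}
Let $\mathcal F,\mathcal G$ be regular thin with $o(\mathcal G)<o(\mathcal F)$, let $L\in[\mathbb N]^\infty$, and let $(J_n)_{n\in L}$ be successive intervals. There is $L'\in[L]^\infty$ such that whenever $s\in\mathcal G\upharpoonright L'$, $t\in\mathcal F$ and $t\subseteq J[s]$, we have $|t\cap J_n|\ge2$ for some $n\in s$.
\end{lemma}

\begin{proof}
One new point of $t$ can lower $\rho_{\mathcal F}$ a great deal when the rank is a limit ordinal, but by Lemma~\ref{lem:rank}(b) not below a prescribed value if the point is far enough out. So, with $m_0$ taken for $\widehat{\mathcal F}$, choose $l_1<l_2<\cdots$ in $L$ such that $\min J_{l_i}\ge m_0(v,\rho_{\mathcal G}(\tau))$ for each of the finitely many pairs $v\in\widehat{\mathcal F}$, $\tau\in\widehat{\mathcal G}$ with $v\subseteq J[\{l_1,\dots,l_{i-1}\}]$, $\tau\subseteq\{l_1,\dots,l_{i-1}\}$ and $\rho_{\mathcal F}(v)>\rho_{\mathcal G}(\tau)$. Let $L'=\{l_i:i\in\mathbb N\}$.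

Suppose $s=\{n_1<\dots<n_q\}\in\mathcal G\upharpoonright L'$, $t\in\mathcal F$, $t\subseteq J[s]$, and $|t\cap J_n|\le1$ for all $n\in s$. Put $\tau_k=\{n_1,\dots,n_k\}$ and $v_k=t\cap J[\tau_k]\sqsubseteq t$. We show $\rho_{\mathcal F}(v_k)>\rho_{\mathcal G}(\tau_k)$ for $0\le k\le q$. For $k=0$ this is $o(\mathcal F)>o(\mathcal G)$. Assume it for some $k<q$. If $v_{k+1}=v_k$, then $\rho_{\mathcal F}(v_{k+1})>\rho_{\mathcal G}(\tau_k)$. Otherwise $v_{k+1}=v_k\cup\{m\}$ with $m\ge\min J_{n_{k+1}}\ge m_0(v_k,\rho_{\mathcal G}(\tau_k))$ by the choice of $n_{k+1}$, so $\rho_{\mathcal F}(v_{k+1})\ge\rho_{\mathcal G}(\tau_k)$. In both cases $\rho_{\mathcal F}(v_{k+1})\ge\rho_{\mathcal G}(\tau_k)>\rho_{\mathcal G}(\tau_{k+1})$. For $k=q$ we obtain $\rho_{\mathcal F}(t)>0$, although $t\in\mathcal F$.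
\end{proof}

\section{Two fusion lemmas}\label{sec:fusion}

In this section $\mathcal G$ is a regular thin family and $M\in[\mathbb N]^\infty$. For $L\in[M]^\infty$ and $f$ defined on $\mathcal G\upharpoonright L$ with values in a metric space, ``$f(s)\to y$ along $\mathcal G\upharpoonright L$'' means that for every $\varepsilon>0$ there is $N$ such that $f(s)$ is within $\varepsilon$ of $y$ for all $s\in\mathcal G\upharpoonright L$ with $s(1)\ge N$. The same phrase is used for functions of plegma pairs $(s,s')$ in $\mathcal G\upharpoonright L$, again with $s(1)\ge N$; then $s'(1)\ge N$ too. Such statements are not vacuous, by Lemma~\ref{lem:plegma}(b), and they persist when $L$ is replaced by an infinite subset.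

We recall two standard tools. Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$ with $M\in\mathcal U$. It is closed under finite intersections and its members are infinite. A sequence $(y_n)$ in a compact Hausdorff space, defined for $n$ in a member of $\mathcal U$, has a unique limit $y=\lim_{\mathcal U}y_n$ such that $\{n:y_n\in W\}\in\mathcal U$ for every neighborhood $W$ of $y$. Second, for a compact metrizable $K$ and $r>0$, the positive Borel measures on $K$ of mass at most $r$ form a compact metrizable space in the weak$^*$ topology, that of convergence of $\int f\,d\mu$ for every continuous $f$. By Lemma~\ref{lem:ext}, if $\tau\in\widehat{\mathcal G}\setminus\mathcal G$ and $\tau\subseteq M$, then the $n\in M$ for which $\tau\cup\{n\}$ is an extension of $\tau$ in $\widehat{\mathcal G}$ form a member of $\mathcal U$; these extensions have smaller rank. So data given on $\mathcal G\upharpoonright M$ with values in a compact space can be carried down to $\widehat{\mathcal G}\upharpoonright M$ by taking $\mathcal U$-limits, by recursion on $\rho_{\mathcal G}$.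

For $\mathcal G=[\mathbb N]^1$ the first lemma is sequential compactness.

\begin{lemma}\label{lem:limit}
Let $(Y,\operatorname{dist})$ be a compact metric space and $f:\mathcal G\upharpoonright M\to Y$. There are $L\in[M]^\infty$ and $y\in Y$ with $f(s)\to y$ along $\mathcal G\upharpoonright L$.
\end{lemma}

\begin{proof}
For $\tau\in\widehat{\mathcal G}\setminus\mathcal G$, $\tau\subseteq M$, define $f(\tau)=\lim_{\mathcal U}f(\tau\cup\{n\})$ recursively. Choose $l_1<l_2<\cdots$ in $M$ such that $\tau\cup\{l_i\}\in\widehat{\mathcal G}$ and $\operatorname{dist}(f(\tau\cup\{l_i\}),f(\tau))<2^{-i}$ for each of the finitely many $\tau\subseteq\{l_1,\dots,l_{i-1}\}$ in $\widehat{\mathcal G}\setminus\mathcal G$; each condition holds on a member of $\mathcal U$. Let $L=\{l_i:i\in\mathbb N\}$ and $s=\{l_{i_1}<\dots<l_{i_q}\}\in\mathcal G$. The proper initial segments of $s$ are in $\widehat{\mathcal G}\setminus\mathcal G$ by thinness, so adding the elements of $s$ one at a time gives $\operatorname{dist}(f(s),f(\emptyset))\le\sum_j2^{-i_j}\le2^{1-i_1}$.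
\end{proof}

The second lemma is the gliding hump argument for $\mathcal G$-sequences. Each point $d$ of a countable set carries a finite set $Q_d\subseteq\mathbb N$, its position, and each element of the index $s$ receives one interval.

\begin{lemma}\label{lem:blocks}
Let $D$ be countable, $K$ a family of finite subsets of $\mathbb N$ that is compact in $2^{\mathbb N}$, $d\mapsto Q_d$ a map from $D$ to $K$, and $(m_s)_{s\in\mathcal G\upharpoonright M}$ positive measures on $D$ with $\sup_sm_s(D)<\infty$. Assume that
\begin{equation}\label{eq:escape}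
m_s\{d:Q_d\cap[1,b]\ne\emptyset\}\to0\ \text{ along }\mathcal G\upharpoonright M,\quad\text{for every }b\in\mathbb N.
\end{equation}
Then there are $L\in[M]^\infty$ and successive intervals $(J_n)_{n\in L}$ such that $m_s\{d:Q_d\not\subseteq J[s]\}\to0$ along $\mathcal G\upharpoonright L$.
\end{lemma}

Compactness of $K$ cannot be dropped. Let $\mathcal G=[\mathbb N]^2$ and let $m_{\{n<m\}}$ be a unit mass at a point with position $[n,m]$. Then \eqref{eq:escape} holds. But for fixed $n$ and large $m$ there is a gap between $J_n$ and $J_m$, so the interval $[n,m]$ would have to lie in one of them, which fails once $m>\max J_n$ and $\min J_m>n$.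

\begin{proof}
For $s\in\mathcal G\upharpoonright M$ let $\mu_s$ be the image of $m_s$ on $K$, and for $\tau\in\widehat{\mathcal G}\setminus\mathcal G$, $\tau\subseteq M$, let $\mu_\tau=\lim_{\mathcal U}\mu_{\tau\cup\{n\}}$ in the weak$^*$ topology. For $b\ge0$ call $E\subseteq K$ \emph{$b$-determined} if membership of $C$ in $E$ depends only on $C\cap[1,b]$. There are finitely many such sets, they are clopen, so $\mu_\tau(E)=\lim_{\mathcal U}\mu_{\tau\cup\{n\}}(E)$, and they are $b'$-determined for $b'\ge b$. We record two facts.

First, $\mu_\emptyset(A_b)=0$ for $A_b=\{C:C\cap[1,b]\ne\emptyset\}$. Given $\varepsilon>0$, \eqref{eq:escape} gives $N$ with $\mu_s(A_b)\le\varepsilon$ for $s\in\mathcal G\upharpoonright M$, $s(1)\ge N$. By induction on the rank the same holds for all nonempty $\tau\in\widehat{\mathcal G}\upharpoonright M$ with $\tau(1)\ge N$, so $\mu_\emptyset(A_b)=\lim_{\mathcal U}\mu_{\{n\}}(A_b)\le\varepsilon$. Second, for each $\tau$ we have $\mu_\tau\{C:C\not\subseteq[1,b]\}\to0$ as $b\to\infty$, since these sets decrease to $\emptyset$. Here we use that $\mu_\tau$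 lives on a compact family of \emph{finite} sets.

Put $b_0=0$. Recursively choose $l_i\in M$, $l_i>l_{i-1}$, such that for all $\tau\subseteq\{l_1,\dots,l_{i-1}\}$ in $\widehat{\mathcal G}\setminus\mathcal G$ we have $\tau\cup\{l_i\}\in\widehat{\mathcal G}$ and $|\mu_{\tau\cup\{l_i\}}(E)-\mu_\tau(E)|<2^{-i}$ for all $b_{i-1}$-determined $E$; then choose $b_i>b_{i-1}$ with $\mu_\tau\{C:C\not\subseteq[1,b_i]\}<2^{-i}$ for all $\tau\in\widehat{\mathcal G}$, $\tau\subseteq\{l_1,\dots,l_i\}$. Let $L=\{l_i:i\in\mathbb N\}$ and $J_{l_i}=(b_{i-1},b_i]$.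

Let $s=\{l_{i_1}<\dots<l_{i_q}\}\in\mathcal G$, $\tau_k=\{l_{i_1},\dots,l_{i_k}\}$, $i_0=0$. The complement of $J[s]$ consists of the gaps $(b_{i_k},b_{i_{k+1}-1}]$, $0\le k<q$, and of $(b_{i_q},\infty)$. Let $E_k$ be the set of $C\in K$ meeting the $k$-th gap. It is $b_{i_j-1}$-determined for all $j>k$, so passing from $\tau_k$ to $\tau_q=s$ one element at a time gives $|\mu_s(E_k)-\mu_{\tau_k}(E_k)|\le\sum_{j>k}2^{-i_j}\le2\cdot2^{-i_{k+1}}$. Also $\mu_\emptyset(E_0)=0$, $\mu_{\tau_k}(E_k)<2^{-i_k}$ for $1\le k<q$, and $\mu_s\{C:C\not\subseteq[1,b_{i_q}]\}<2^{-i_q}$. Adding up,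
\[
\mu_s\{C:C\not\subseteq J[s]\}\le2\sum_{k=1}^{q}2^{-i_k}+\sum_{k=1}^q2^{-i_k}\le6\cdot2^{-i_1}.\qedhere
\]
\end{proof}

\section{The space and the sequences $e^{\mathcal F}$}\label{sec:space}

\subsection{Vertices}
Let $\mathcal P_n$ be the power set of $\{1,\dots,n\}$, with $\mathcal P_0=\{\emptyset\}$. For a pair $u=(\mathcal A,\mathcal B)$ of families of finite sets put $u|_n=(\mathcal A\cap\mathcal P_n,\mathcal B\cap\mathcal P_n)$. The \emph{trace} of a regular thin family $\mathcal F$ at level $n$ is $u_n(\mathcal F)=(\mathcal F,\widehat{\mathcal F})|_n$. A vertex is a set $t$ together with what can be seen, up to $\max t$, of a family containing it: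
\[
D=\{(u,t):\ t\in\mathcal F\text{ and }u=u_{\max t}(\mathcal F)\text{ for some regular thin }\mathcal F\text{ with }o(\mathcal F)\ge1\}.
\]
For each $d\in D$ fix such a family $\mathcal F_d$. The \emph{level} of $d=(u,t)$ is $\max t$. There are finitely many vertices of each level, and at least one (take $\mathcal F=[\mathbb N]^1$), so $D$ is countably infinite. Two vertices $(u,t)$, $(u',t')$ with $\max t\le\max t'$ are \emph{comparable} if $u'|_{\max t}=u$; in that case $t\in\mathcal F_{d'}$ for $d'=(u',t')$, because $t$ belongs to the first coordinate of $u$.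

\subsection{A real parameter for each family}
The map $c(t)=\sum_{i\in t}2^{i-1}$ is a bijection from the finite subsets of $\mathbb N$ onto $\{0,1,2,\dots\}$, and $t\in\mathcal P_n$ exactly when $c(t)<2^n$. For $u=(\mathcal A,\mathcal B)$ let
\[
\theta(u)=\sum_{t\in\mathcal A}2\cdot3^{-(2c(t)+1)}+\sum_{t\in\mathcal B}2\cdot3^{-(2c(t)+2)}\in[0,1].
\]
This is a ternary expansion with digits $0$ and $2$, and its first $2^{n+1}$ digits record exactly $u|_n$. If the first $k$ digits of two such expansions agree, the difference is at most $\sum_{j>k}2\cdot3^{-j}=3^{-k}$; if the first disagreement is at digit $k$, the difference is at least $2\cdot3^{-k}-3^{-k}$. Hence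
\begin{align}
u|_N=u'|_N\ &\Longrightarrow\ |\theta(u)-\theta(u')|\le3^{-2^{N+1}}\le3^{-N},\label{eq:close}\\
u|_b\ne u'|_b\ &\Longrightarrow\ |\theta(u)-\theta(u')|\ge3^{-2^{b+1}}.\label{eq:far}
\end{align}
Put $\theta(\mathcal F)=\theta(\mathcal F,\widehat{\mathcal F})$, and $\theta_d=\theta(u)$ for $d=(u,t)$. Comparable vertices of levels at least $N$ have $u|_N=u'|_N$, so \eqref{eq:close} applies to them.

\subsection{Weights, edges, and the norm}
For $\theta\in[0,1]$ let
\[
\alpha(\theta)=\gamma\,\frac{3+\theta}8,\qquad\beta(\theta)=\gamma\,\frac{2-\theta}8,\qquad\sigma=\alpha(\theta)+\beta(\theta)=\frac{5\gamma}8 .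
\]
Then $\frac\gamma8\le\beta<\alpha\le\frac\gamma2$. The sum is constant and $\alpha>\beta$; Lemma~\ref{lem:twosided} rests on these two properties. Since both functions are at least $\frac\gamma8$ and have slope $\pm\frac\gamma8$,
\begin{equation}\label{eq:ratio}
\alpha(\theta)/\alpha(\theta')\le1+|\theta-\theta'|,\qquad\beta(\theta)/\beta(\theta')\le1+|\theta-\theta'| .
\end{equation}
For $d=(u,t)$ let $\lambda_d=\frac{t(1)}{t(1)+1}\in[\frac12,1)$. This factor discounts the edges at vertices with small first element, those of the last part of Example~\ref{ex:toy}, so that they lose strictly less norm than the limit requires.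

Let $\Gamma$ be the graph on $D$ with an edge $e=(d\to d')$, $d=(u,t)$, $d'=(u',t')$, whenever $d,d'$ are comparable and $(t,t')$ is a plegma pair, with the weights of its tail:
\[
\alpha_e=\lambda_d\,\alpha(\theta_d),\qquad\beta_e=\lambda_d\,\beta(\theta_d).
\]
An edge has $t(1)<t'(1)$. So there are no loops, two vertices are joined in at most one direction, and $\lambda_d=\min\{\lambda_d,\lambda_{d'}\}$. By comparability, $t$ and $t'$ lie in one regular thin family ($\mathcal F_{d'}$ or $\mathcal F_d$, according to which level is larger), so Lemma~\ref{lem:plegma}(a) gives, for every edge $(u,t)\to(u',t')$,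
\begin{equation}\label{eq:edge}
\max t<\max t',\qquad u=u'|_{\max t},\qquad t(j)<t'(j)<t(j+1)\ \text{ for }j<|t|.
\end{equation}
Let $\|\cdot\|=\|\cdot\|_\Gamma$ and $X=(\ell_1(D),\|\cdot\|)$. By Lemma~\ref{lem:cover}(b) this norm has the properties listed in the first part of Theorem~\ref{thm:main}; $X$ is a separable renorming of $\ell_1$.

\subsection{The sequences}
For $\theta\in[0,1]$ let $\|\cdot\|_\theta$ be the cover norm of $T(\alpha(\theta),\beta(\theta))$, and for a regular thin $\mathcal F$ let $e^{\mathcal F}=(e_n)$ be the unit vector basis under $\|\cdot\|_{\theta(\mathcal F)}$. By Lemma~\ref{lem:cover}(d), $\|e_1+e_2\|_\theta=2-\beta(\theta)$, so by \eqref{eq:far} different families give different sequences.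

\begin{proposition}\label{prop:upper}
For every regular thin $\mathcal F$ with $o(\mathcal F)\ge1$, $e^{\mathcal F}$ is an $\mathcal F$-spreading model of $\{\mathbf e_d:d\in D\}$.
\end{proposition}

\begin{proof}
For $t\in\mathcal F$ let $d_t=(u_{\max t}(\mathcal F),t)\in D$ and $x_t=\mathbf e_{d_t}$. Let $M=\{l^2:l\in\mathbb N\}$, $k\le l$, $N=M(l)=l^2$, let $(t_j)_{j=1}^k$ be a plegma in $\mathcal F\upharpoonright M$ with $t_1(1)\ge N$, and let $|a_j|\le1$. The vertices $d_{t_j}$ are traces of one family, hence pairwise comparable, so for $i<j$ they are joined by the edge $d_{t_i}\to d_{t_j}$ and by no other. The induced graph is therefore that of $T(\alpha,\beta)$ on $\{1,\dots,k\}$, where $\alpha=\alpha(\theta(\mathcal F))$, $\beta=\beta(\theta(\mathcal F))$, with perturbed weights. All $t_j(1)$ and all levels are at least $N$, so $1/\lambda_{d_{t_j}}\le1+\frac1N$ and $|\theta_{d_{t_j}}-\theta(\mathcal F)|\le3^{-N}$ by \eqref{eq:close}. By \eqref{eq:ratio} the ratios of corresponding weights are at most $(1+\frac1N)(1+3^{-N})\le1+\frac3N$, since $3^{-N}\le\frac1N$. Lemma~\ref{lem:cover}(c)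 and (e) give
\[
\Big|\Big\|\sum_{j=1}^ka_jx_{t_j}\Big\|-\Big\|\sum_{j=1}^ka_je_j\Big\|_{\theta(\mathcal F)}\Big|\le\frac{3k}N\le\frac3l .
\]
So $(x_t)_{t\in\mathcal F\upharpoonright M}$ generates $e^{\mathcal F}$ with $\delta_l=3/l$.
\end{proof}

\section{Lower orders do not generate $e^{\mathcal F}$}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Let $\mathcal F,\mathcal G$ be regular thin with $1\le o(\mathcal G)<o(\mathcal F)$. Then $e^{\mathcal F}$ is not a $\mathcal G$-spreading model of $X$.
\end{proposition}

Suppose that $(x_s)_{s\in\mathcal G\upharpoonright M}$ in $X$ generates $e^{\mathcal F}$. Write $\theta_*=\theta(\mathcal F)$, $\alpha_*=\alpha(\theta_*)$, $\beta_*=\beta(\theta_*)$, $\kappa=\alpha_*\beta_*$. We use only one and two vectors. Taking $k=l=1$ gives $\|x_s\|\le1+\delta_1$ for all $s$, so $(x_s)$ is bounded in $\ell_1(D)$. Since $\|e_1\|_{\theta_*}=1$, $\|e_1+e_2\|_{\theta_*}=\|e_1-e_2\|_{\theta_*}$, and $\|\beta_*e_1+\alpha_*e_2\|_{\theta_*}=\sigma-\kappa$ by Lemma~\ref{lem:cover}(d), we have along $\mathcal G\upharpoonright M$, for plegma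 pairs $(s,s')$,
\begin{equation}\label{eq:three}
\|x_s\|\to1,\qquad\|x_s+x_{s'}\|-\|x_s-x_{s'}\|\to0,\qquad\|\beta_*x_s+\alpha_*x_{s'}\|\to\sigma-\kappa .
\end{equation}
Below, $L$ is an infinite subset of $M$ that is shrunk several times, all limits are along $\mathcal G\upharpoonright L$, and $o(1)$ denotes a quantity tending to $0$ in this sense. Plegma pairs in $\mathcal G$ are disjoint by Lemma~\ref{lem:plegma}(a). The plan is to show that the loss $\kappa$ in \eqref{eq:three} forces almost all mass onto vertices that resemble $\mathcal F$, and that between such vertices the argument of Example~\ref{ex:toy} leaves no edges, hence no loss.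

\subsection{Reduction to disjoint supports}\label{sub:disj}

Lower bounds for $\|\beta_*x_s+\alpha_*x_{s'}\|$ come from patching a cover for $x_s$ with one for $x_{s'}$, and this needs disjoint supports.

A closed ball of $\ell_1(D)$ is compact and metrizable for coordinatewise convergence, being a closed subset of some $[-r,r]^D$. By Lemma~\ref{lem:limit} there are $L$ and $x_\infty\in\ell_1(D)$ with $x_s\to x_\infty$ coordinatewise. Let $y_s=x_s-x_\infty$ and fix an injection $\iota:D\to\mathbb N$. Apply Lemma~\ref{lem:blocks} with $m_s=|y_s|$, $Q_d=\{\iota(d)\}$ and $K=[\mathbb N]^{\le1}$; \eqref{eq:escape} holds because it involves finitely many coordinates. We get a smaller $L$ and successive intervals $(I_n)_{n\in L}$ such that the restriction $z_s$ of $y_s$ to $\{d:\iota(d)\in I[s]\}$ satisfies $\|y_s-z_s\|_1\to0$. For plegma pairs, $z_s$ and $z_{s'}$ have disjoint supports. Since $\iota\ge\min I_{s(1)}$ on $\operatorname{supp}z_s$, this support avoids any given finite subset of $D$ once $s(1)$ is large; in particular the least level in $\operatorname{supp}z_s$ tends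 to infinity.

We claim $x_\infty=0$: a common part survives in $x_s+x_{s'}$ and cancels in $x_s-x_{s'}$. Let $\eta>0$ and let $v$ be the restriction of $x_\infty$ to a finite set with $\|x_\infty-v\|_1<\eta$. From $x_s+x_{s'}=2x_\infty+y_s+y_{s'}$, $x_s-x_{s'}=y_s-y_{s'}$ and \eqref{eq:three},
\[
\|2v+z_s+z_{s'}\|\le\|z_s-z_{s'}\|+2\eta+o(1)=\|z_s+z_{s'}\|+2\eta+o(1),
\]
the equality because $|z_s-z_{s'}|=|z_s+z_{s'}|$. For $s(1)$ large, $v$ and $z_s+z_{s'}$ have disjoint supports, so by Lemma~\ref{lem:cover}(f) the left side is at least $(2-\gamma)\|v\|_1+\|z_s+z_{s'}\|$. As $2-\gamma\ge1$, we get $\|v\|_1\le2\eta$ and $\|x_\infty\|_1\le3\eta$. Thus $x_\infty=0$, $\|x_s-z_s\|_1\to0$, and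
\begin{equation}\label{eq:test}
\|z_s\|\to1,\qquad\|\beta_*z_s+\alpha_*z_{s'}\|\to\sigma-\kappa .
\end{equation}

\subsection{A cover for both orientations}

Consider the edges between $\operatorname{supp}z_s$ and $\operatorname{supp}z_{s'}$ with parameter $\theta$, ignoring $\lambda$ for the moment. Nothing ties the direction of such an edge to the order of $s$ and $s'$. So if we pay $r_1$ on the first support and $r_2$ on the second, we need both
\begin{equation}\label{eq:both}
\frac{r_1}{\alpha(\theta)}+\frac{r_2}{\beta(\theta)}\ge1\qquad\text{and}\qquad\frac{r_2}{\alpha(\theta)}+\frac{r_1}{\beta(\theta)}\ge1,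
\end{equation}
and the cost for the vector in \eqref{eq:test} is $\beta_*r_1+\alpha_*r_2$. We want the cost to be at most $\kappa$ for every $\theta$, and less than $\kappa$ for $\theta\ne\theta_*$. A single weight $\alpha(\theta)$ at both ends of an edge would not do: the least cost $ar_1+br_2$ under $r_1+r_2\ge\alpha(\theta)$ is $\min\{a,b\}\alpha(\theta)$, which increases with $\theta$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!20] (0,3) -- (1,1) -- (3,0) -- (3.5,0) -- (3.5,3.4) -- (0,3.4) -- cycle;
\draw[->] (0,0) -- (3.8,0) node[right] {$r_1$};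
\draw[->] (0,0) -- (0,3.7) node[above] {$r_2$};
\draw[dashed] (0,1.5) node[left] {$\beta$} -- (1,1) -- (1.5,0) node[below] {$\beta$};
\draw[thick] (0,3) node[left] {$\alpha$} -- (1,1) -- (3,0) node[below] {$\alpha$};
\fill (1,1) circle (1.5pt) node[above right] {$(m,m)$};
\fill (2,0.5) circle (1.5pt) node[above right] {$(\varphi_1,\varphi_2)$};
\fill (3,0) circle (1.5pt);
\end{tikzpicture}
\caption{The shaded pairs $(r_1,r_2)$ satisfy $r_1/\alpha+r_2/\beta\ge1$ and $r_2/\alpha+r_1/\beta\ge1$, where $\alpha>\beta$; they cover an edge of weights $(\alpha,\beta)$ in either direction. The point $(\varphi_1,\varphi_2)$ is chosen on the side joining the corners $(m,m)$, $m=\alpha\beta/(\alpha+\beta)$, and $(\alpha,0)$.}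
\label{fig:region}
\end{figure}

\begin{lemma}\label{lem:twosided}
Let $\psi=\beta_*/\alpha_*\in(0,1)$, $m(\theta)=\alpha(\theta)\beta(\theta)/\sigma$, and
\[
(\varphi_1(\theta),\varphi_2(\theta))=(1-\psi)\,(\alpha(\theta),0)+\psi\,(m(\theta),m(\theta)).
\]
Then $(\varphi_1(\theta),\varphi_2(\theta))$ satisfies \eqref{eq:both}, the functions $\varphi_1,\varphi_2$ are $1$-Lipschitz on $[0,1]$ with values in $[0,\frac12]$, and
\[
\beta_*\varphi_1(\theta)+\alpha_*\varphi_2(\theta)=\kappa-\psi x^2,\qquad x=\tfrac\gamma8(\theta-\theta_*).
\]
\end{lemma}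

\begin{proof}
The solutions of \eqref{eq:both} form a convex set (Figure~\ref{fig:region}). It contains $(\alpha,0)$ because $\alpha\ge\beta$, and $(m,m)$ because $m(\frac1\alpha+\frac1\beta)=1$. We have $\alpha(\theta)=\alpha_*+x$ and $\beta(\theta)=\beta_*-x$. The cost at $(\alpha,0)$ is $\beta_*\alpha=\kappa+\beta_*x$, good for $x<0$. Since $\alpha_*+\beta_*=\sigma$, the cost at $(m,m)$ is $\sigma m=\alpha\beta=\kappa-(\alpha_*-\beta_*)x-x^2$, good for $x>0$. In the convex combination the coefficient of $x$ is $(1-\psi)\beta_*-\psi(\alpha_*-\beta_*)=\beta_*-\psi\alpha_*=0$, which leaves $\kappa-\psi x^2$. Finally $|\alpha'|=\frac\gamma8$, $|m'|=\frac\gamma8\cdot\frac{\alpha-\beta}\sigma\le\frac\gamma8$, and $0\le m\le\alpha\le\frac12$.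
\end{proof}

\subsection{The mass concentrates at $\theta_*$ and escapes to infinity}

Let $g_s$ be an optimal cover for $z_s$ and let $w_s$ be the measure on $D$ with $w_s\{d\}=(1-g_s(d))|z_s(d)|$. It is the part of $|z_s|$ that counts in the norm: $w_s(D)=\|z_s\|\to1$. Let $\nu_s$ be the image of $w_s$ under $d\mapsto(\theta_d,\lambda_d)\in[0,1]\times[\frac12,1]$. We shall integrate $\varphi_1$ against $\nu_s$ and $\varphi_2$ against $\nu_{s'}$, while Lemma~\ref{lem:twosided} combines them at the same $\theta$; so the two measures need a common limit. By Lemma~\ref{lem:limit}, after shrinking $L$, $\nu_s\to\mu$ weak$^*$, and $\mu$ is a probability measure.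

Let $0<\varepsilon<\frac12$ and $3^{-N}<\varepsilon$, and let $(s,s')$ be a plegma pair with $s(1)$ so large that all levels in $S=\operatorname{supp}z_s$ and $S'=\operatorname{supp}z_{s'}$ are at least $N$. Define
\[
h(d)=\begin{cases}\max\{g_s(d),\ \lambda_d\varphi_1(\theta_d)+\varepsilon\}&d\in S,\\ \max\{g_{s'}(d),\ \lambda_d\varphi_2(\theta_d)+\varepsilon\}&d\in S',\\ 1&\text{otherwise.}\end{cases}
\]
Then $0\le h\le1$, and by Lemma~\ref{lem:cover}(a) it suffices to check \eqref{eq:cover} for an edge $e$ between $d\in S$ and $d'\in S'$. Its weights are $\lambda\alpha(\theta),\lambda\beta(\theta)$, where $\lambda=\min\{\lambda_d,\lambda_{d'}\}$ and $\theta$ is the parameter of the tail. By \eqref{eq:close}, $\theta_d$ and $\theta_{d'}$ are within $\varepsilon$ of $\theta$, so $h(d)\ge\lambda_d(\varphi_1(\theta_d)+\varepsilon)\ge\lambda\varphi_1(\theta)$ and $h(d')\ge\lambda_{d'}(\varphi_2(\theta_{d'})+\varepsilon)\ge\lambda\varphi_2(\theta)$. If $e=(d\to d')$, \eqref{eq:cover} follows from the first inequality in \eqref{eq:both}, and if $e=(d'\to d)$, from the second.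 So $h$ is a cover.

For $g,r\in[0,1]$ we have $1-\max\{g,r\}=\min\{1-g,1-r\}\ge(1-g)(1-r)$. Therefore
\[
\|\beta_*z_s+\alpha_*z_{s'}\|\ge\beta_*\int(1-\lambda\varphi_1(\theta)-\varepsilon)\,d\nu_s+\alpha_*\int(1-\lambda\varphi_2(\theta)-\varepsilon)\,d\nu_{s'} .
\]
In the limit, \eqref{eq:test} gives $\sigma-\kappa\ge\sigma(1-\varepsilon)-\int\lambda(\beta_*\varphi_1+\alpha_*\varphi_2)\,d\mu$. Letting $\varepsilon\to0$ and using Lemma~\ref{lem:twosided},
\[
\kappa\le\int\lambda\Big(\kappa-\psi\,\frac{\gamma^2(\theta-\theta_*)^2}{64}\Big)\,d\mu(\theta,\lambda).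
\]
The integrand is at most $\lambda\kappa\le\kappa$, and it equals $\kappa$ only at $(\theta_*,1)$. Since $\mu$ is a probability measure, it is the unit mass at $(\theta_*,1)$. If $C$ is a closed set not containing this point, take a continuous $f\geq0$ equal to $1$ on $C$ and $0$ at $(\theta_*,1)$; then $\nu_s(C)\le\int f\,d\nu_s\to0$. With $C=\{\lambda\le\frac b{b+1}\}$ and $C=\{|\theta-\theta_*|\ge\eta\}$ we obtain, for all $b\in\mathbb N$ and $\eta>0$,
\begin{equation}\label{eq:local}
w_s\{(u,t):t(1)\le b\}\to0,\qquad w_s\{d:|\theta_d-\theta_*|\ge\eta\}\to0 .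
\end{equation}

\subsection{The part of a vertex that $\mathcal F$ sees}

We would like to apply Lemma~\ref{lem:blocks} to $w_s$ with $t$ as the position of $(u,t)$. But \eqref{eq:local} says only that $u$ agrees with $\mathcal F$ up to a high level, not up to $\max t$, and the sets $t$ occurring in $D$ lie in no compact family of finite sets, since $\{1,\dots,k\}\in[\mathbb N]^k$ for all $k$. So we cut $t$ at the level where $u$ branches away from $\mathcal F$, and we keep a record of that level.

For $d=(u,t)$ let $n_d$ be the least $n\le\max t$ with $u|_n\ne u_n(\mathcal F)$, and $n_d=\infty$ if there is none. Note $n_d\ge1$, as $u|_0=(\emptyset,\{\emptyset\})=u_0(\mathcal F)$. Put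
\[
Q_d=t\ \text{ if }n_d=\infty,\qquad Q_d=(t\cap[1,n_d-1])\cup\{n_d\}\ \text{ if }n_d<\infty .
\]
In both cases $Q_d$ contains every element of $t$ below $n_d$. If $n_d=\infty$, then $u=u_{\max t}(\mathcal F)$, and the first coordinate of the trace gives $t\in\mathcal F$. If $n_d<\infty$, then $p=t\cap[1,n_d-1]$ is an initial segment of $t\in\mathcal F_d$, and the second coordinate gives $p\in\widehat{\mathcal F_d}\cap\mathcal P_{n_d-1}=\widehat{\mathcal F}\cap\mathcal P_{n_d-1}$. This is why a trace has two coordinates. Hence $Q_d$ belongs to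
\[
K=\widehat{\mathcal F}\cup\{p\cup\{n\}:p\in\widehat{\mathcal F},\ n>\max p\}.
\]
This family is compact. Given a sequence $p_i\cup\{n_i\}$, either $(n_i)$ is bounded and only finitely many sets occur, or along a subsequence $n_i\to\infty$ and $p_i\to p\in\widehat{\mathcal F}$, and then $p_i\cup\{n_i\}\to p$.

If $Q_d\cap[1,b]\ne\emptyset$, then $t(1)\le b$ or $n_d\le b$, and in the second case $|\theta_d-\theta_*|\ge3^{-2^{b+1}}$ by \eqref{eq:far}. So \eqref{eq:local} gives hypothesis \eqref{eq:escape} for $(w_s)$ on $\mathcal G\upharpoonright L$. Lemma~\ref{lem:blocks} yields a smaller $L$ and successive intervals $(J_n)_{n\in L}$ such that, calling $d$ \emph{$s$-good} if $Q_d\subseteq J[s]$,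
\begin{equation}\label{eq:good}
w_s\{d:d\text{ is }s\text{-good}\}\to1 .
\end{equation}
Shrink $L$ once more so that the conclusion of Lemma~\ref{lem:pigeon} holds for $\mathcal F$, $\mathcal G$ and these intervals.

\subsection{No edges, no loss}

\begin{lemma}\label{lem:noedge}
Let $s,s'\in\mathcal G\upharpoonright L$ be disjoint. No edge of $\Gamma$ joins an $s$-good vertex and an $s'$-good vertex.
\end{lemma}

\begin{proof}
The statement is symmetric in $s,s'$, so suppose $d=(u,t)\to d'=(u',t')$ with $d$ $s$-good and $d'$ $s'$-good. Then $Q_d\cap Q_{d'}\subseteq J[s]\cap J[s']=\emptyset$. By \eqref{eq:edge}, $u|_n=u'|_n$ for all $n\le\max t<\max t'$.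

If $n_d<\infty$, then $n_d\le\max t$, so $d'$ branches at the same level, $n_{d'}=n_d$. This number lies in $Q_d\cap Q_{d'}$, a contradiction.

If $n_d=\infty$, then $t=Q_d\in\mathcal F$, $t\subseteq J[s]$, and $n_{d'}>\max t$. By Lemma~\ref{lem:pigeon} some interval $J_n$, $n\in s$, contains two elements of $t$, hence two consecutive ones $t(j),t(j+1)$. By \eqref{eq:edge}, $t(j)<t'(j)<t(j+1)$, so $t'(j)\in J_n\subseteq J[s]$. Also $t'(j)<\max t<n_{d'}$, so $t'(j)\in Q_{d'}\subseteq J[s']$, a contradiction.
\end{proof}

Let $(s,s')$ be a plegma pair in $\mathcal G\upharpoonright L$, and let $\tilde z_s$, $\tilde z_{s'}$ be the restrictions of $z_s$ to the $s$-good vertices and of $z_{s'}$ to the $s'$-good vertices. Testing with the cover $g_s$ gives $\|\tilde z_s\|\ge w_s\{d:d\text{ is }s\text{-good}\}$, and the same holds for $s'$ with $g_{s'}$. By Lemma~\ref{lem:cover}(b) and (f), Lemma~\ref{lem:noedge} and \eqref{eq:good},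
\[
\|\beta_*z_s+\alpha_*z_{s'}\|\ge\|\beta_*\tilde z_s+\alpha_*\tilde z_{s'}\|=\beta_*\|\tilde z_s\|+\alpha_*\|\tilde z_{s'}\|\ge\sigma-o(1).
\]
This contradicts \eqref{eq:test} because $\kappa>0$, and Proposition~\ref{prop:lower} is proved.

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $D$ and $X$ as in Section~\ref{sec:space}. Given $1\le\xi<\omega_1$, let $\mathcal F$ be a regular thin family of order $\xi$ (Lemma~\ref{lem:exist}) and $e^{(\xi)}=e^{\mathcal F}$. Proposition~\ref{prop:upper} gives $e^{(\xi)}\in\mathcal{SM}_\xi(\{\mathbf e_d:d\in D\})$. Proposition~\ref{prop:lower}, applied to every $\mathcal G$ of order $\zeta$, gives $e^{(\xi)}\notin\mathcal{SM}_\zeta(X)$ for $1\le\zeta<\xi$. If $\{\mathbf e_d:d\in D\}\subseteq A\subseteq X$ and $\zeta<\xi$, then $e^{(\xi)}\in\mathcal{SM}_\xi(A)\setminus\mathcal{SM}_\zeta(A)$, since $\mathcal{SM}_\eta(\cdot)$ is monotone in the set by definition; so the inclusion \eqref{eq:incl} is strict.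
\end{proof}

\begin{remark}
The heuristic of Section~\ref{sec:intro} breaks down because a finite trace does not see the order. Let $\mathcal F$ be regular thin, $n\in\mathbb N$, and let $\mathcal F^n$ be the set of $\sqsubseteq$-maximal elements of the regular family $\mathcal R=\widehat{\mathcal F}\cap[\mathbb N]^{\le n+1}$. Then $\mathcal F^n$ is regular thin with $\widehat{\mathcal F^n}=\mathcal R$ and $1\le o(\mathcal F^n)\le n+1$, since $\mathcal R$ contains a singleton and $\rho_{\mathcal R}(t)\le n+1-|t|$. A set $t\in\mathcal P_n$ has at most $n$ elements, so it belongs to $\mathcal R$, or has an extension in $\mathcal R$, exactly when the same holds for $\widehat{\mathcal F}$. By Lemma~\ref{lem:ext}, $u_n(\mathcal F^n)=u_n(\mathcal F)$. So $\theta(\mathcal F^n)\to\theta(\mathcal F)$ by \eqref{eq:close}, and by \eqref{eq:ratio} and Lemma~\ref{lem:cover}(e), $e^{\mathcal F}$ is a pointwise limit of the spreading models $e^{\mathcal F^n}$ of finite order. Taking $o(\mathcal F)=\xi+1$ and using \eqref{eq:incl}, we see that $\mathcal{SM}_\xi(X)$ is not closed for any $\omega\le\xi<\omega_1$.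
\end{remark}

\begin{thebibliography}{9}
\bibitem{AKT} S.A. Argyros, V. Kanellopoulos, K. Tyros, \emph{Spreading Models in Banach Space Theory}, arXiv:1006.0957 (2010).
\end{thebibliography}
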